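\title{Tame non-archimedean abelian Polish groups embed in tame products}

\begin{abstract}
A Polish group is tame if every continuous action of it on a Polish space has a Borel orbit equivalence relation. We prove that every tame non-archimedean abelian Polish group is topologically isomorphic to a closed subgroup of a tame product of countably many countable discrete abelian groups, and that a single product $\Gamma$ serves for all such groups. The proof passes through an algebraic description of tameness in terms of the discrete quotients of open subgroups. The same description shows that tameness is preserved by extensions within this class.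
\end{abstract}

\section{The question and the results}

A \emph{Polish group} is a topological group whose topology is separable and completely metrizable. A \emph{Polish $G$-space} is a Polish space $X$ with a continuous action of $G$, and its orbit equivalence relation is
\[
E^X_G=\{(x,y)\in X\times X:\ g\cdot x=y \text{ for some } g\in G\}.
\]
This set is the projection of a closed subset of $G\times X\times X$, so it is analytic, but it need not be Borel. The group $G$ is \emph{tame} if $E^X_G$ is Borel for every Polish $G$-space $X$. Tameness says that the quantifier ``for some $g\in G$'' can always be traded for countable set operations.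

Every locally compact Polish group is tame. Such a group is a countable union of compact sets $K$, and for each of them the set of pairs $(x,y)$ with $y\in K\cdot x$ is closed: if $g_j\cdot x_j=y_j$ with $g_j\in K$ and $(x_j,y_j)\to(x,y)$, then a subsequence of $(g_j)$ converges to some $g\in K$, and $g\cdot x=y$. In particular, countable discrete groups are tame. The next groups to test are the products $\prod_{n\in\omega}G_n$ of countable discrete groups with the product topology, and for abelian factors a theorem of Solecki decides the matter.

From now on groups are abelian and written additively, and $\omega=\{0,1,2,\dots\}$. For a prime $p$, the group $\mathbb{Z}(p)$ is cyclic of order $p$, and $\mathbb{Z}(p^\infty)$ is the subgroup of $\mathbb{Q}/\mathbb{Z}$ of elements whose order is a power of $p$. The \emph{$p$-component} of a group $A$ consists of its elements of order a power of $p$, and the \emph{$p$-socle} is $A[p]=\{a\in A: pa=0\}$, a vector space over the field with $p$ elements. We write $A^{(\omega)}$ for the direct sum of countably many copies of $A$, always discrete, and $A^\omega$ for the product, with the product topology.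

\begin{theorem}[Solecki \cite{Solecki}]\label{thm:solecki}
Let $G_n$, $n\in\omega$, be countable discrete abelian groups. Then $\prod_nG_n$ is tame if and only if
\begin{itemize}
\item[(i)] $G_n$ is torsion for all but finitely many $n$, and
\item[(ii)] for every prime $p$, for all but finitely many $n$, the $p$-component of $G_n$ is isomorphic to $F\oplus\mathbb{Z}(p^\infty)^k$ with $F$ finite and $k\in\omega$.
\end{itemize}
\end{theorem}

So $(\mathbb{Q}/\mathbb{Z})^\omega$ is tame, while $\mathbb{Z}^\omega$ and $(\mathbb{Z}(p)^{(\omega)})^\omega$ are not. As we recall in Section~\ref{sec:tools}, a $p$-component has the form required in (ii) exactly when $G_n[p]$ is finite.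

A Polish group is \emph{non-archimedean} if its identity has a neighborhood base of open subgroups. Products of countable discrete groups and their closed subgroups are non-archimedean. Conversely, if $G$ is a non-archimedean abelian Polish group and $V_0\ge V_1\ge\cdots$ is a neighborhood base of open subgroups, then the canonical map $G\to\prod_nG/V_n$ embeds $G$ as a closed subgroup of such a product (Lemma~\ref{lem:embed}). Since tameness passes to closed subgroups (Lemma~\ref{lem:heredity}), Theorem~\ref{thm:solecki} supplies a large family of tame groups, and one asks whether it supplies all of them. This is the question of Ding and Gao \cite{DingGao}: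
\begin{quote}
\emph{Is every tame non-archimedean abelian Polish group topologically isomorphic to a closed subgroup of a tame product $\prod_nG_n$ of countable discrete abelian groups?}
\end{quote}
The canonical embedding does not answer it. For the discrete group $\mathbb{Z}$ with $V_n=0$ it lands in $\mathbb{Z}^\omega$, because each coordinate $G/V_n$ repeats the information of all earlier ones. One would like the $n$th coordinate to record only the \emph{layer} $V_{n-1}/V_n$. This suggests a positive answer, provided two things can be done: tameness must be shown to restrict the layers as in Theorem~\ref{thm:solecki}, and the layers must be recorded by homomorphisms defined on all of $G$, although $V_{n-1}/V_n$ need not be a direct summand of $G/V_n$. Both can be done.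

We say that $G$ \emph{involves} $K$ if some closed subgroup of $G$ admits a continuous homomorphism onto $K$. An open subgroup $U\le G$ is \emph{pro-torsion} if $U/V$ is torsion for every open subgroup $V\le U$, and \emph{$p$-narrow} if $(U/V)[p]$ is finite for every open subgroup $V\le U$. Both properties pass to smaller open subgroups $U'\le U$, since $U'/V\le U/V$. List the primes as $p_0<p_1<\cdots$, let $D_n=\bigoplus_{i\ge n}\mathbb{Z}(p_i^\infty)^{(\omega)}$ with the discrete topology, and put
\[
\Gamma=\bigl(\mathbb{Q}^{(\omega)}\oplus D_0\bigr)\times(\mathbb{Q}/\mathbb{Z})^\omega\times\prod_{n\ge1}D_n ,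
\]
a countable product of countable discrete abelian groups.

\begin{theorem}\label{thm:main}
The group $\Gamma$ is tame. For a non-archimedean abelian Polish group $G$ the following are equivalent.
\begin{itemize}
\item[(1)] $G$ is tame.
\item[(2)] $G$ involves neither $\mathbb{Z}^\omega$ nor $(\mathbb{Z}(p)^{(\omega)})^\omega$ for any prime $p$.
\item[(3)] $G$ has a pro-torsion open subgroup and, for every prime $p$, a $p$-narrow open subgroup.
\item[(4)] $G$ is topologically isomorphic to a closed subgroup of a tame product $\prod_nG_n$ of countable discrete abelian groups.
\item[(5)] $G$ is topologically isomorphic to a closed subgroup of $\Gamma$.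
\end{itemize}
\end{theorem}

The implication (1)$\Rightarrow$(4) answers the question: yes. By (1)$\Leftrightarrow$(5) one tame product works for all $G$ at once. Condition (3) is the form that Solecki's conditions take when no coordinates are given; it mentions neither actions nor an ambient product, and it is easy to test on extensions.

\begin{theorem}\label{thm:ext}
Let $G$ be a non-archimedean abelian Polish group and $N\le G$ a closed subgroup. If $N$ and $G/N$ are tame, then $G$ is tame.
\end{theorem}

The work lies in (3)$\Rightarrow$(5), proved in Section~\ref{sec:embed}, and in (2)$\Rightarrow$(3), proved in Section~\ref{sec:obstruct}. Both rest on one algebraic fact: a homomorphism into a divisible group extends from a subgroup to the whole group.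

\section{Tools}\label{sec:tools}

\subsection*{Bases and completeness}
Let $G$ be a non-archimedean abelian Polish group. A \emph{base} of $G$ is a decreasing sequence $V_0\ge V_1\ge\cdots$ of open subgroups that is a neighborhood base at $0$. Bases exist because $G$ is metrizable, and $\bigcap_nV_n=0$. An open subgroup $V$ is closed, its complement being a union of cosets, and $G/V$ is countable because $G$ is separable.

The group $G$ is \emph{complete}: if for every $n$ we have $g_j-g_l\in V_n$ for all large $j,l$, then $(g_j)$ converges. Indeed, let $d(x,y)=2^{-n}$ for the least $n$ with $x-y\notin V_n$, and $d(x,x)=0$. This is a compatible invariant metric, so the completion $\widehat G$ is a Polish group. In it $G$ is a dense Polish subspace, hence a dense $G_\delta$ set. So is each coset $y+G$, which therefore meets $G$ by the Baire category theorem; thus $\widehat G=G$. Consequently, if $g_n\in V_n$ for all $n$, then $\sum_ng_n$ converges, and $\sum_{i\ge n}g_i\in V_n$ because $V_n$ is closed.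

\begin{lemma}\label{lem:embed}
Let $G$ and $K$ be non-archimedean abelian Polish groups with bases $(V_n)$ and $(N_n)$. If $\psi\colon G\to K$ is a homomorphism with $\psi^{-1}(N_n)=V_n$ for all $n$, then $\psi$ is a topological isomorphism onto a closed subgroup of $K$.
\end{lemma}

\begin{proof}
The map $\psi$ is continuous, its kernel lies in $\bigcap_nV_n=0$, and it is open onto its image because $\psi(V_n)=\psi(G)\cap N_n$. If $\psi(g_j)\to y$, then for each $n$ and all large $j,l$ we have $\psi(g_j-g_l)\in N_n$, so $g_j-g_l\in V_n$. By completeness $g_j\to g$ for some $g$, and $y=\psi(g)$.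
\end{proof}

\subsection*{Heredity}

\begin{lemma}\label{lem:heredity}
If a tame Polish group $G$ involves a Polish group $K$, then $K$ is tame. In particular, closed subgroups of tame groups are tame.
\end{lemma}

\begin{proof}
Let $H\le G$ be closed and let $X$ be a Polish $H$-space. The Mackey--Hjorth theorem \cite[Theorem 2.3.5]{BK}, together with the theorem on Polish topologies for Borel actions \cite[Theorem 5.2.1]{BK}, gives a Polish $G$-space $Y$ containing $X$ as a Borel set such that $E^X_H=E^Y_G\cap(X\times X)$. Since $E^Y_G$ is Borel, so is $E^X_H$; thus $H$ is tame. If $\pi\colon H\to K$ is a continuous surjective homomorphism and $X$ is a Polish $K$-space, then $h\cdot x=\pi(h)\cdot x$ is a continuous action of $H$ with the same orbits, so $E^X_K=E^X_H$ is Borel.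
\end{proof}

\subsection*{Divisible groups}
A group $E$ is \emph{divisible} if $kE=E$ for all $k\ge1$. The groups $\mathbb{Q}$, $\mathbb{Z}(p^\infty)$ and $\mathbb{Q}/\mathbb{Z}=\bigoplus_p\mathbb{Z}(p^\infty)$ are divisible, and so are direct sums of divisible groups.

\begin{lemma}\label{lem:extend}
If $B\le A$ and $E$ is divisible, then every homomorphism $f\colon B\to E$ extends to a homomorphism $A\to E$.
\end{lemma}

\begin{proof}
By Zorn's lemma take a maximal extension $f'\colon A'\to E$ with $B\le A'\le A$, and suppose $a\in A\setminus A'$. Let $k\ge0$ generate the ideal $\{j\in\mathbb{Z}: ja\in A'\}$. Choose $e\in E$ with $ke=f'(ka)$; this uses divisibility if $k\ge1$, and $e=0$ works if $k=0$. Then $a'+ja\mapsto f'(a')+je$ is well defined on $A'+\langle a\rangle$, since $a'+ja=0$ forces $j=ik$ for some $i$, and then $f'(a')=-if'(ka)=-je$. This contradicts maximality.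
\end{proof}

\begin{lemma}\label{lem:hull}
\begin{itemize}
\item[(a)] Let $B$ be torsion and $E$ divisible, with $\dim B[p]\le\dim E[p]$ for every prime $p$. Then $B$ embeds in $E$.
\item[(b)] Every countable abelian group $A$ embeds in $\mathbb{Q}^{(\omega)}\oplus D_0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Injective linear maps $B[p]\to E[p]$ add up to an injective homomorphism $\bigoplus_pB[p]\to E$. Extend it to $f\colon B\to E$. If $\ker f$ were nonzero, it would contain an element of some prime order $p$, since $B$ is torsion; but $f$ is injective on $B[p]$.

(b) Let $T$ be the torsion subgroup of $A$. By (a) there is an embedding $T\to D_0$; extend it to $f_1\colon A\to D_0$. In the countable torsion-free group $A/T$ take a maximal independent family, embed the free subgroup $L$ that it generates in $\mathbb{Q}^{(\omega)}$, and extend to $f_2\colon A/T\to\mathbb{Q}^{(\omega)}$. By maximality every nonzero element of $A/T$ has a nonzero multiple in $L$, so $f_2$ is injective. The map $a\mapsto(f_2(a+T),f_1(a))$ has kernel $T\cap\ker f_1=0$.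
\end{proof}

\subsection*{Finite socles}
For an abelian $p$-group $A$ the following are equivalent \cite[Theorem 25.1]{Fuchs}: $A[p]$ is finite; $A\cong F\oplus\mathbb{Z}(p^\infty)^k$ with $F$ finite and $k\in\omega$; $A$ satisfies the minimum condition, that is, every descending chain of subgroups stabilizes. A group and its $p$-component have the same $p$-socle, so condition (ii) of Theorem~\ref{thm:solecki} says that for every $p$ the socle $G_n[p]$ is finite for all but finitely many $n$. Finiteness of the socle passes to subgroups at once; for quotients we use the minimum condition.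

\begin{lemma}\label{lem:socle}
Let $A\to B$ be a surjective homomorphism with $A$ torsion. If $A[p]$ is finite, then $B[p]$ is finite.
\end{lemma}

\begin{proof}
Both groups are the direct sums of their $q$-components $A_q$, $B_q$ over all primes $q$, and $A_q$ maps into $B_q$, so $A_p$ maps onto $B_p$. A descending chain in $B_p$ pulls back to a descending chain in $A_p$, so $B_p$ inherits the minimum condition, and $B[p]=B_p[p]$ is finite.
\end{proof}

The lemma fails if $A$ is not torsion: $\mathbb{Z}^{(\omega)}$ has zero socle and maps onto $\mathbb{Z}(p)^{(\omega)}$.

\section{Recording the layers: the embedding in $\Gamma$}\label{sec:embed}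

We first look at a group for which the canonical embedding fails, no splitting is available, and the correct embedding can be written down. Let $\mathbb{Z}_p\le\mathbb{Q}_p$ be the $p$-adic integers and numbers, so that $\mathbb{Q}_p/\mathbb{Z}_p\cong\mathbb{Z}(p^\infty)$, and let $e_k$ be the sequence with $1$ in place $k$ and $0$ elsewhere.

\begin{example}\label{ex:restricted}
Let $G$ be the group of sequences $x=(x_k)_{k\in\omega}$ in $\mathbb{Q}_p$ with $x_k\in\mathbb{Z}_p$ for all but finitely many $k$. Give $G$ the topology in which the compact group $V_0=\mathbb{Z}_p^\omega$ is an open subgroup. Since $G/V_0\cong\mathbb{Z}(p^\infty)^{(\omega)}$ is countable, $G$ is a locally compact Polish group, hence tame. A base is given by $V_n=\{x\in V_0: x_k\in p^n\mathbb{Z}_p \text{ for } k<n\}$, and the layers $V_{n-1}/V_n$ are finite.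

The elements $p^{-1}e_k$, $k\ge n$, have order $p$ modulo $V_n$ and are distinct modulo $V_0$, so every $(G/V_n)[p]$ is infinite and $\prod_nG/V_n$ is not tame. Nor can we split off $G/V_0$: a complement of $V_0$ would be isomorphic to the torsion group $G/V_0$, and $G$ is torsion-free. Define instead $\psi_0(x)=x+V_0$ and, for $n\ge1$,
\[
\psi_n\colon G\to(\mathbb{Q}_p/\mathbb{Z}_p)^n,\qquad \psi_n(x)=(p^{-n}x_k+\mathbb{Z}_p)_{k<n}.
\]
The kernel of $\psi_n$ is much larger than $V_n$, since it puts no condition on $x_k$ for $k\ge n$, but $V_0\cap\ker\psi_n=V_n$. By Lemma~\ref{lem:embed}, $(\psi_n)_n$ embeds $G$ as a closed subgroup of $\mathbb{Z}(p^\infty)^{(\omega)}\times\prod_{n\ge1}\mathbb{Z}(p^\infty)^n$, which is tame by Theorem~\ref{thm:solecki}.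

Although the layer is finite, no homomorphism from $G$ to a finite group can record it. Such a homomorphism kills the divisible subgroup $\mathbb{Q}_pe_0$, which contains $p^{n-1}e_0\in V_{n-1}\setminus V_n$. The target has to be enlarged, and enlarging it to a divisible group keeps the socle finite, which is all that Theorem~\ref{thm:solecki} asks.
\end{example}

In general we embed each layer in a divisible torsion group with socles of about the same size and extend to $G$. One point is new: the $p$-narrow subgroup depends on $p$, so at level $n$ only finitely many primes are under control. This is harmless, because in Theorem~\ref{thm:solecki}(ii) the finite set of exceptions may also depend on $p$. The factor $D_n$ absorbs the primes not yet controlled at level $n$, the copies of $\mathbb{Q}/\mathbb{Z}$ absorb the controlled ones, and the first factor of $\Gamma$ absorbs $G/V_0$, about which nothing is assumed.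

\begin{proposition}\label{prop:embed}
If $G$ satisfies condition {\rm(3)} of Theorem~\ref{thm:main}, then $G$ is topologically isomorphic to a closed subgroup of $\Gamma$.
\end{proposition}

\begin{proof}
Let $U$ be a pro-torsion open subgroup, $U_i$ a $p_i$-narrow open subgroup for each $i$, and $(O_n)$ any base of $G$. Then $V_n=O_n\cap U\cap U_0\cap\dots\cap U_n$ is a base.

Fix $n\ge1$ and let $B_n=V_{n-1}/V_n$, a countable group. It is torsion because $B_n\le U/V_n$. For $i<n$ we have $V_{n-1}\le U_i$, so $B_n\le U_i/V_n$ and $B_n[p_i]$ is finite. Let $r_n=1+\max_{i<n}\dim B_n[p_i]$ and $E_n=(\mathbb{Q}/\mathbb{Z})^{r_n}\oplus D_n$. The group $E_n$ is divisible, and $E_n[p_i]$ has dimension $r_n$ for $i<n$ and infinite dimension for $i\ge n$. By Lemma~\ref{lem:hull}(a), $B_n$ embeds in $E_n$. Extend this embedding from $B_n\le G/V_n$ to $G/V_n$ by Lemma~\ref{lem:extend} and compose with the quotient map. The result is a homomorphism $\psi_n\colon G\to E_n$ with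
\begin{equation}\label{eq:layer}
V_{n-1}\cap\ker\psi_n=V_n .
\end{equation}
Let $E_0=\mathbb{Q}^{(\omega)}\oplus D_0$. Lemma~\ref{lem:hull}(b), applied to $G/V_0$, gives $\psi_0\colon G\to E_0$ with $\ker\psi_0=V_0$.

By induction on $n$ and \eqref{eq:layer}, $\ker\psi_0\cap\dots\cap\ker\psi_n=V_n$. So $\psi=(\psi_n)_n\colon G\to\prod_nE_n$ satisfies $\psi^{-1}(N_n)=V_n$ for the base $N_n=\{y: y_0=\dots=y_n=0\}$, and Lemma~\ref{lem:embed} applies. Finally, the discrete group $E_n$ is the product of $r_n$ discrete copies of $\mathbb{Q}/\mathbb{Z}$ and of $D_n$, and $r_n\ge1$, so regrouping the factors gives $\prod_nE_n\cong\Gamma$.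
\end{proof}

\begin{remark}
The factors in (4) can be taken to be discrete quotients of $G$ itself. The map $\psi$ takes values in $\prod_n\psi_n(G)$, where $\psi_n(G)\cong G/\ker\psi_n$, and this product is tame by Theorem~\ref{thm:solecki}: for $n\ge1$ the group $\psi_n(G)\le E_n$ is torsion, and its $p_i$-socle is finite when $n>i$.
\end{remark}

\begin{remark}
The dependence on $p$ in (3) cannot be removed. The group $\prod_{n\ge1}D_n$ is tame, since $D_n[p_i]=0$ for $n>i$. But each open subgroup $V$ contains a tail $T_m=\prod_{n\ge m}D_n$, and $V/T_{m+1}\ge T_m/T_{m+1}\cong D_m$ has infinite $p_m$-socle. So no open subgroup is $p$-narrow for all $p$.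
\end{remark}

\section{Finding the obstructions}\label{sec:obstruct}

We now show that a group violating (3) involves one of the groups in (2). The two halves of (3) correspond to the two obstructions. The group $\mathbb{Z}^\omega$ is itself $p$-narrow for every $p$, since its quotients by open subgroups are finitely generated, but it has no pro-torsion open subgroup. The group $(\mathbb{Z}(p)^{(\omega)})^\omega$ is itself pro-torsion but has no $p$-narrow open subgroup. In both cases the negative claim holds because an open subgroup $V$ contains a tail $T_m$ of the product, and $V/T_{m+1}$ contains the $m$th factor.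

\subsection*{Elements of infinite order}

\begin{proposition}\label{prop:Z}
If $G$ has no pro-torsion open subgroup, then $G$ has a closed subgroup topologically isomorphic to $\mathbb{Z}^\omega$.
\end{proposition}

\begin{proof}
Let $(O_n)$ be a base and $V_0=G$. Given $V_n$, choose an open $W\le V_n$ with $V_n/W$ not torsion and put $V_{n+1}=W\cap O_n$. Then $V_n/V_{n+1}$ maps onto $V_n/W$, so it is not torsion either. Thus $(V_n)$ is a base, and there are $x_n\in V_n$ of infinite order modulo $V_{n+1}$. Define the homomorphism $\varphi\colon\mathbb{Z}^\omega\to G$ by $\varphi(a)=\sum_na_nx_n$, and let $T_n=\{a: a_i=0\text{ for }i<n\}$. Then $\varphi(T_n)\subseteq V_n$. If $a\notin T_n$, let $i<n$ be least with $a_i\ne0$. Then $\varphi(a)-a_ix_i=\sum_{j>i}a_jx_j\in V_{i+1}$ and $a_ix_i\notin V_{i+1}$, so $\varphi(a)\notin V_{i+1}$, and hence $\varphi(a)\notin V_n$. Therefore $\varphi^{-1}(V_n)=T_n$, and Lemma~\ref{lem:embed} applies.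
\end{proof}

\subsection*{Infinite socles}
The same recipe for socles would take elements $x_{n,k}\in V_n$, $k\in\omega$, that are independent of order $p$ modulo $V_{n+1}$. But now $px_{n,k}$ is an element of $V_{n+1}$ that need not vanish, and it can interfere with the later levels.

\begin{example}\label{ex:c0}
Let $G$ be the group of sequences $g=(g_j)_{j\in\omega}$ in $\mathbb{Z}_p$ with $g_j\to0$, with base $V_n=p^nG=\{g: g_j\in p^n\mathbb{Z}_p\text{ for all }j\}$. This is the topology of the supremum of the $p$-adic absolute values, which is complete, and $G/V_n\cong(\mathbb{Z}/p^n\mathbb{Z})^{(\omega)}$ is countable. So $G$ is a non-archimedean Polish group, with layers $V_n/V_{n+1}\cong\mathbb{Z}(p)^{(\omega)}$.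

The obvious choice $x_{n,k}=p^ne_k$ fails. These elements generate a dense subgroup, and no homomorphism maps $G$ onto the uncountable group $(\mathbb{Z}(p)^{(\omega)})^\omega$, since it would kill $pG=V_1$, which has countable index. The culprit is the relation $x_{1,k}=px_{0,k}$. Instead fix a bijection $(n,k)\mapsto\langle n,k\rangle$ from $\omega\times\omega$ to $\omega$ and put
\[
x_{n,k}=p^ne_{\langle n,k\rangle},\qquad \chi_{n,k}(g)=p^{-n-1}g_{\langle n,k\rangle}+\mathbb{Z}_p\in\mathbb{Q}_p/\mathbb{Z}_p .
\]
Then $\chi_{n,k}$ kills $V_{n+1}$ and every $x_{m,l}$ with $(m,l)\ne(n,k)$, and it sends $x_{n,k}$ to $p^{-1}+\mathbb{Z}_p$. On the closed subgroup $H=\{g: g_{\langle n,k\rangle}\in p^n\mathbb{Z}_p\text{ for all }n,k\}$ the values $\chi_{n,k}(g)$ lie in the subgroup of order $p$, and for fixed $n$ they vanish for almost all $k$ because $g_j\to0$. So $g\mapsto((\chi_{n,k}(g))_k)_n$ is a continuous homomorphism $H\to(\mathbb{Z}(p)^{(\omega)})^\omega$. It is onto: if $0\le b_{n,k}<p$ and for each $n$ only finitely many $b_{n,k}$ are nonzero, then $g_{\langle n,k\rangle}=p^nb_{n,k}$ defines a null sequence with the required image.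

This $G$ has no closed subgroup topologically isomorphic to $(\mathbb{Z}(p)^{(\omega)})^\omega$, being torsion-free, and none isomorphic to $\mathbb{Z}^\omega$, since $p^ng\to0$ for all $g\in G$. So in (2) ``involves'' cannot be replaced by ``has as a closed subgroup''.
\end{example}

The example tells us what to build: elements $x_{n,k}$ together with homomorphisms $\chi_{n,k}$ into $\mathbb{Z}(p^\infty)$ that form a biorthogonal system and certify that no harmful relation holds. The values of $\chi_{n,k}$ on $G$ do not stay in $\mathbb{Z}(p)$, and the divisible target is what lets us extend. The example also shows that the levels cannot be treated one after another, since the choice $x_{0,k}=e_k$ at level $0$ leaves no room for level $1$. We therefore interleave the levels, so that each new element faces only finitely many earlier commitments.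

\begin{proposition}\label{prop:p}
Suppose that $G$ has a pro-torsion open subgroup $U$ but no $p$-narrow open subgroup. Then $G$ involves $(\mathbb{Z}(p)^{(\omega)})^\omega$.
\end{proposition}

\begin{proof}
\emph{Step 1: a base with infinite socles.} Let $(O_n)$ be a base and $V_0=U$. Given $V_n\le U$, choose an open $W\le V_n$ with $(V_n/W)[p]$ infinite and put $V_{n+1}=W\cap O_n$. The group $V_n/V_{n+1}\le U/V_{n+1}$ is torsion and maps onto $V_n/W$, so its $p$-socle is infinite by Lemma~\ref{lem:socle}; this is why $U$ is needed. Thus $(V_n)$ is a base, and the subgroups
\[
S_n=\{x\in V_n: px\in V_{n+1}\}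
\]
contain $V_{n+1}$ and have $S_n/V_{n+1}=(V_n/V_{n+1})[p]$ infinite.

\emph{Step 2: finitely many homomorphisms leave room.} Let $\chi_0,\dots,\chi_{s-1}\colon V_0\to\mathbb{Z}(p^\infty)$ be homomorphisms and $C=\bigcap_{t<s}\ker\chi_t$, with $C=V_0$ if $s=0$. We claim that $S_n\cap C$ meets infinitely many cosets of $V_{n+1}$, for every $n$. The $\chi_t$ are not assumed to vanish on $V_{n+1}$ (those attached to higher levels will not), so their images of $S_n$ are not confined to the socle and counting the index of $S_n\cap C$ in $S_n$ does not suffice. However, $S_n/(S_n\cap C)$ embeds in $\mathbb{Z}(p^\infty)^s$, so it is torsion with finite $p$-socle. Its quotient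
\[
Q=S_n/\bigl((S_n\cap C)+V_{n+1}\bigr)
\]
has finite $p$-socle by Lemma~\ref{lem:socle}, and $Q=Q[p]$ because $pS_n\le V_{n+1}$. So $Q$ is finite. Hence $((S_n\cap C)+V_{n+1})/V_{n+1}$ has finite index in the infinite group $S_n/V_{n+1}$ and is infinite, as claimed.

\emph{Step 3: the biorthogonal system.} Fix $\varepsilon\in\mathbb{Z}(p^\infty)$ of order $p$ and a bijection $s\mapsto(n_s,k_s)$ from $\omega$ to $\omega\times\omega$. By recursion on $s$ we construct $x_s\in V_0$ and homomorphisms $\chi_s\colon V_0\to\mathbb{Z}(p^\infty)$ such that
\begin{equation}\label{eq:bi}
x_s\in S_{n_s},\qquad \chi_s(V_{n_s+1})=0,\qquad \chi_s(x_s)=\varepsilon,\qquad \chi_s(x_t)=\chi_t(x_s)=0\ \text{ for } t<s .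
\end{equation}
Suppose that $x_t,\chi_t$ are given for $t<s$. Let $n=n_s$, let $C=\bigcap_{t<s}\ker\chi_t$, and let $P=\langle x_t:t<s\rangle+V_{n+1}$. The group $P/V_{n+1}$ is a finitely generated subgroup of the torsion group $U/V_{n+1}$, hence finite. By Step 2 there is $x_s\in S_n\cap C$ with $x_s\notin P$. Then $\chi_t(x_s)=0$ for $t<s$. Since $px_s\in V_{n+1}\le P$ and $x_s\notin P$, the coset $x_s+P$ has order $p$ in $V_0/P$. The homomorphism $\langle x_s+P\rangle\to\mathbb{Z}(p^\infty)$ sending $x_s+P$ to $\varepsilon$ extends to $V_0/P$ by Lemma~\ref{lem:extend}; let $\chi_s$ be the composition with $V_0\to V_0/P$. It kills $V_{n+1}$ and all $x_t$ with $t<s$, so \eqref{eq:bi} holds. Write $x_{n,k}=x_s$ and $\chi_{n,k}=\chi_s$ when $(n,k)=(n_s,k_s)$.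

\emph{Step 4: the homomorphism.} Let $H_0$ be the subgroup generated by all $x_{n,k}$ and $H$ its closure; $H\le V_0$ because $V_0$ is closed. Fix $n$ and $h\in H$. The open set $h+V_{n+1}$ meets $H_0$, so $h=\sum a_{i,k}x_{i,k}+v$ with a finite sum, $a_{i,k}\in\mathbb{Z}$ and $v\in V_{n+1}$. By \eqref{eq:bi}, $\chi_{n,k}(h)=a_{n,k}\varepsilon$ for every $k$. These values lie in $\langle\varepsilon\rangle\cong\mathbb{Z}(p)$ and almost all of them vanish. So $\varphi_n(h)=(\chi_{n,k}(h))_{k\in\omega}$ defines a homomorphism $\varphi_n\colon H\to\langle\varepsilon\rangle^{(\omega)}$, which is continuous because it kills the open subgroup $H\cap V_{n+1}$. Hence $\varphi=(\varphi_n)_n\colon H\to(\langle\varepsilon\rangle^{(\omega)})^\omega$ is a continuous homomorphism.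

It is onto. An element of the target has the form $((b_{n,k}\varepsilon)_k)_n$ with integers $b_{n,k}$ such that for each $n$ only finitely many $b_{n,k}$ are nonzero. Put $h_n=\sum_kb_{n,k}x_{n,k}\in H_0\cap V_n$. Then $h=\sum_nh_n$ converges by completeness, $h\in H$, and for each $n$
\[
h=\sum_{i\le n}\sum_kb_{i,k}x_{i,k}+\sum_{i>n}h_i ,
\]
where the first sum is finite and the second lies in $V_{n+1}$. By the formula above, $\chi_{n,k}(h)=b_{n,k}\varepsilon$ for all $n$ and $k$.
\end{proof}

\section{The equivalences and extensions}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:main}]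
The factors of $\Gamma$ are $\mathbb{Q}^{(\omega)}\oplus D_0$, countably many copies of $\mathbb{Q}/\mathbb{Z}$, and the groups $D_n$, $n\ge1$. All but the first are torsion. The $p_i$-component of $\mathbb{Q}/\mathbb{Z}$ is $\mathbb{Z}(p_i^\infty)$, and that of $D_n$ is $0$ for $n>i$. So $\Gamma$ is tame by Theorem~\ref{thm:solecki}, and (5)$\Rightarrow$(4) follows. The implication (4)$\Rightarrow$(1) is Lemma~\ref{lem:heredity}, and (1)$\Rightarrow$(2) follows from that lemma because the groups in (2) are not tame. Assume (2). By Proposition~\ref{prop:Z}, $G$ has a pro-torsion open subgroup, and then by Proposition~\ref{prop:p} it has a $p$-narrow open subgroup for every $p$; this is (3). Finally (3)$\Rightarrow$(5) is Proposition~\ref{prop:embed}.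
\end{proof}

Descriptive set theory enters only through Theorem~\ref{thm:solecki} and Lemma~\ref{lem:heredity}. Commutativity makes the layers groups and gives Lemma~\ref{lem:extend}; completeness gives the closed images and the convergent series. The non-archimedean hypothesis is necessary: $\mathbb{R}$ is tame, being locally compact, but it is connected, so every continuous homomorphism from it to a product of discrete groups is zero.

\begin{proof}[Proof of Theorem~\ref{thm:ext}]
Let $(V_n)$ be a base of $G$. The groups $N$ and $G/N$ are abelian Polish groups with bases $(V_n\cap N)$ and $((V_n+N)/N)$, so they are non-archimedean and satisfy (3). We verify (3) for $G$.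

Let $V\le U$ be open subgroups of $G$. The map $U/V\to(U+N)/(V+N)$ is onto, with kernel $(U\cap(V+N))/V$. If $u=v+x$ with $u\in U$, $v\in V$, $x\in N$, then $x=u-v\in U\cap N$; hence $U\cap(V+N)=(U\cap N)+V$, and the kernel is isomorphic to $(U\cap N)/(V\cap N)$. We obtain an exact sequence
\begin{equation}\label{eq:exact}
0\to(U\cap N)/(V\cap N)\to U/V\to(U+N)/(V+N)\to0 ,
\end{equation}
whose left term is the quotient of the open subgroup $U\cap N$ of $N$ by the open subgroup $V\cap N$, and whose right term is the quotient of the open subgroup $(U+N)/N$ of $G/N$ by the open subgroup $(V+N)/N$.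

Take pro-torsion open subgroups of $N$ and of $G/N$. For large $n$ they contain $V_n\cap N$ and $(V_n+N)/N$ respectively, so these are pro-torsion too. Let $U=V_n$ for such an $n$. For every open $V\le U$ the outer terms of \eqref{eq:exact} are torsion, so each element of $U/V$ has a positive multiple in the left term and therefore has finite order. Thus $U$ is pro-torsion.

Fix a prime $p$. In the same way, there is $n$ such that $V_n\cap N$ and $(V_n+N)/N$ are $p$-narrow; let $U=V_n$. For every open $V\le U$ the outer terms of \eqref{eq:exact} have finite $p$-socles. The socle $(U/V)[p]$ maps into the socle of the right term, with kernel the socle of the left term, so it is finite. Thus $U$ is $p$-narrow. So $G$ satisfies (3) and is tame by Theorem~\ref{thm:main}.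
\end{proof}

\begin{thebibliography}{9}

\bibitem{BK}
Becker and Kechris, \emph{The Descriptive Set Theory of Polish Group Actions}.

\bibitem{DingGao}
Longyun Ding and Su Gao, \emph{Non-Archimedean Abelian Polish Groups and Their Actions}, arXiv:1512.07677 (2015).

\bibitem{Fuchs}
Fuchs, \emph{Infinite Abelian Groups I}.

\bibitem{Solecki}
Solecki, \emph{Equivalence relations induced by actions of Polish groups}, Trans. AMS 347 (1995), 4765--4777.

\end{thebibliography}
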